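# Word length and cell count in diagram groups

## When only finitely many words equal the baseword

Let $\mathcal P=\langle\Sigma\mid\mathcal R\rangle$ be a semigroup presentation: $\Sigma$ is an alphabet, and $\mathcal R$ is a set of relations $u=v$ with $u,v\in\Sigma^+$ nonempty words. As usual (Guba–Sapir, *Diagram groups*, Mem. AMS 620, 1997), relations $u=u$ are excluded. Neither $\Sigma$ nor $\mathcal R$ is assumed finite. Fix a baseword $w\in\Sigma^+$.

We rewrite words one relation at a time. Let $\Gamma$ be the graph with vertex set $\Sigma^*$ and an edge
$$e=(U,s\to t,V)\quad\text{from } UsV \text{ to } UtV$$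
whenever $U,V\in\Sigma^*$ and $s=t$ or $t=s$ is in $\mathcal R$. Its inverse is $e^{-1}=(U,t\to s,V)$. Two nonempty words are joined by a path in $\Gamma$ exactly when they are equal in the semigroup presented by $\mathcal P$.

An edge path can be drawn. Draw the starting word as a horizontal directed path whose edges carry its letters. For each edge $(U,s\to t,V)$ of the path, glue below the segment labelled $s$ a cell with top path $s$ and bottom path $t$; the lower boundary of the picture is then labelled $UtV$. The result is a planar *diagram*: a finite planar directed $2$-complex with a top path and a bottom path from a common initial vertex to a common terminal vertex, every edge labelled by a letter, and every cell having top label $u$ and bottom label $v$, for some relation $u=v$ or $v=u$ of $\mathcal R$. With top label $a$ and bottom label $b$ it is called an $(a,b)$-diagram. A *dipole* is a pair of cells, the bottom path of the first equal to the top path of the second, that are mirror images of each other; it can be cancelled. A diagram without dipoles is *reduced*.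

If two rewritings touch disjoint parts of a word, their order does not matter to the picture. This is the **swap**, usable in both directions:
$$(A,s\to t,Bs'C)(AtB,s'\to t',C)\;\longleftrightarrow\;(AsB,s'\to t',C)(A,s\to t,Bt'C).\tag{1}$$
Swaps are the $2$-cells of the Squier complex. *Homotopy* $\simeq$ of edge paths is generated by swaps and by insertion and deletion of $ee^{-1}$. We use four textbook facts (Guba–Sapir, loc. cit.).

1. An edge path of length $n$ determines a diagram with $n$ cells, and every diagram arises in this way.
2. A swap does not change the diagram, and deleting $ee^{-1}$ cancels a dipole.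
3. Every diagram reduces to a unique reduced diagram.
4. The diagram group $D(\mathcal P,w)$, which is the set of reduced $(w,w)$-diagrams under concatenation followed by reduction, is the group of homotopy classes of edge loops at $w$ in $\Gamma$. A loop represents $g$ if its diagram reduces to the reduced diagram $g$.

For $g\in D(\mathcal P,w)$ let $\#(g)$ be the number of cells of the reduced diagram $g$. A finitely generated $D(\mathcal P,w)$ has the **Burillo property** if for every finite generating set $S$ there is $C\ge1$ with
$$\tfrac1C\,\#(g)\le|g|_S\le C\,\#(g)\qquad\text{for all }g\in D(\mathcal P,w).$$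
In words: counting cells of the picture is the same as counting generators, up to a constant factor. Anthony Genevois, "An introduction to diagram groups", arXiv:2211.12068 (2022), asks: does there exist a finitely generated diagram group that does not satisfy the Burillo property?

One inequality is free. Concatenation followed by reduction never increases the total number of cells, and $\#(a^{-1})=\#(a)$. So for every finite set $S\subset D(\mathcal P,w)$,
$$\#(g)\le\Big(\max_{a\in S}\#(a)\Big)\,|g|_S\qquad\text{for all }g\in\langle S\rangle .\tag{2}$$
Moreover, if $S,S'$ are finite generating sets, then $|g|_S\le C'|g|_{S'}$ with $C'=\max(1,\max_{a\in S'}|a|_S)$. So it suffices to bound $|g|_{S}$ from above by a multiple of $\#(g)$ for one finite generating set $S$.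

**Easy case.** Suppose the component of $w$ in $\Gamma$ has finitely many vertices. Then $D(\mathcal P,w)$ is finitely generated and has the Burillo property.

**Proof.** An edge is determined by a factorization of each of its two end words, so the component also has finitely many edges. For each vertex $W$ choose a path $\rho_W$ from $W$ to $w$, with $\rho_w$ trivial. Let $S$ be the finite set of elements represented by the loops $\rho_W^{-1}\,e\,\rho_{W'}$, one for each edge $e:W\to W'$ of the component. Let $g\in D(\mathcal P,w)$ and $n=\#(g)$. By fact 1, $g$ is represented by a loop $e_1\cdots e_n$ with vertices $w=W_0,W_1,\dots,W_n=w$, and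
$$e_1\cdots e_n\simeq\big[\rho_{W_0}^{-1}e_1\rho_{W_1}\big]\big[\rho_{W_1}^{-1}e_2\rho_{W_2}\big]\cdots\big[\rho_{W_{n-1}}^{-1}e_n\rho_{W_n}\big].$$
Hence $S$ generates and $|g|_S\le\#(g)$. With (2) and the remark after it, the Burillo property follows. $\square$

For instance, take $\mathcal P=\langle a,b,c\mid a=b,\ b=c,\ c=a\rangle$. With $w=a$ the component is a triangle, there are no swaps, and $D(\mathcal P,a)\cong\mathbb Z$ is generated by the loop $a\to b\to c\to a$, with three cells. Its $m$-th power has $3|m|$ cells. With $w=aa$ the component is the product of two triangles, and the swaps fill in its squares; the Squier complex is a torus and the group is $\mathbb Z^2$. The two coordinate loops have three cells each, and the reduced diagram of $(m,n)$ has $3|m|+3|n|$ cells.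

What changes in general is that the component of $w$ is usually infinite, so the set $S$ above is infinite. We must find out what finite generation of the group gives instead. The answer will be:

**Theorem 1.** Every finitely generated diagram group $D(\mathcal P,w)$ satisfies the Burillo property.

So the question has a negative answer: there is no counterexample, for any presentation $\mathcal P$, finite or infinite.

## Infinitely many edges: the presentation $x=x^2$

Take $\langle x\mid x=x^2\rangle$ with $w=x$. The diagram group is Thompson's group $F$ (Guba–Sapir 1997). The vertices of the component are $x,x^2,x^3,\dots$, and an edge either *splits* a letter, $(x^i,x\to x^2,x^j)$, or *merges* two adjacent letters, $(x^i,x^2\to x,x^j)$.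

The loop $x\to x^2\to x$ that splits and merges back has a dipole and represents $1$. Consider instead
$$x\to x^2\ \xrightarrow{\text{split first}}\ x^3\ \xrightarrow{\text{merge last two}}\ x^2\to x .$$
Its first cell has bottom edges $a,b$. The second has top $a$ and bottom $c,d$. The third has top $d,b$ and bottom $f$, and the fourth has top $c,f$. No bottom path equals a top path, so the diagram is reduced, and the element it represents has $\#=4$.

Let us imitate the finite case. The natural choice of $\rho_{x^k}$ is to merge the last two letters over and over, until $x$ remains. Take $e=(x^i,x\to x^2,x^j)$ with $j\ge1$. The loop $\rho_{x^{i+1+j}}^{-1}\,e\,\rho_{x^{i+2+j}}$ splits the last letter until it reaches $x^{i+1+j}$, performs $e$, and merges from the right. The last $j-1$ splits take place inside the final block $x^j$, disjointly from $e$. Swap them past $e$; they then cancel against the first $j-1$ merges. What is left is this loop: split the last letter $i+1$ times to reach $x^{i+2}$, split the letter number $i+1$, then merge the last two letters $i+2$ times. Its diagram is reduced. A dipole would have to be a split followed by its mirror merge,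 since no split comes after a merge. But each of the first $i+1$ splits has a bottom edge that is split again, and the last split has a bottom edge that gets merged with a letter outside it. So we obtain, for each $i$, an element with exactly $2i+4$ cells, and these are infinitely many different elements.

This is where the approach of the finite case breaks. The loop attached to $e$ remembers the length of the word $U=x^i$ to the left of the rewriting, although this word has nothing to do with the rewriting itself. To get finitely many loops, an edge $(U,s\to t,V)$ should be recorded only through a coarser datum.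

## Labels, and what reduction does to them

Let $M$ be the semigroup presented by $\mathcal P$ with an identity adjoined, and let $[X]\in M$ be the class of $X\in\Sigma^*$. Relations involve only nonempty words, so $[X]=1$ if and only if $X=\varnothing$.

**Definition (label).** The label of $e=(U,s\to t,V)$ is $\ell(e)=([U],\{s,t\},[V])$. Thus $\ell(e)=\ell(e^{-1})$, and if $e$ lies in the component of $w$, then $[U][s][V]=[w]$.

For $x=x^2$ put $\varepsilon=[x]$. Then $[x^i]=\varepsilon$ for all $i\ge1$, and the infinitely many edges carry only four labels: $(\alpha,\{x,x^2\},\beta)$ with $\alpha,\beta\in\{1,\varepsilon\}$.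

**Definition ($D_H$ and $K_H$).** For a set $H$ of labels, $D_H$ is the set of $g\in D(\mathcal P,w)$ represented by some edge loop at $w$ in $\Gamma$ of length exactly $\#(g)$, all of whose labels lie in $H$. If $H$ is finite, $K_H\ge1$ is the maximum length of the words $s,t$ occurring in the labels of $H$, with $K_H=1$ if $H=\varnothing$.

In the example, if $H$ consists of all four labels, then $D_H=F$ and $K_H=2$. If $H=\{(1,\{x,x^2\},1)\}$, the only available edges join $x$ and $x^2$; every loop at $x$ made of them cancels, so $D_H=\{1\}$.

Here is the full statement. Theorem 1 will follow from part 1 and Lemma 2 below.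

**Theorem 2.** Let $\mathcal P,w$ be arbitrary.

1. For every finite set $H$ of labels of edges in the component of $w$, there is a finite set $S_H\subset D(\mathcal P,w)$ with $D_H\subseteq\langle S_H\rangle$ and
$$|g|_{S_H}\le(2K_H-1)\,\#(g)+2|w|-2\qquad\text{for all }g\in D_H.$$
2. For every finitely generated subgroup $K\le D(\mathcal P,w)$ (with $D(\mathcal P,w)$ not assumed finitely generated), there are a finite $S\subset D(\mathcal P,w)$ with $K\le\langle S\rangle$ and a constant $C\ge1$ such that $\frac1C\#(g)\le|g|_S\le C\#(g)$ for all $g\in K$.
3. The following are equivalent: (a) $D(\mathcal P,w)$ is finitely generated; (b) $D(\mathcal P,w)=D_H$ for some finite $H$; (c) $D(\mathcal P,w)$ has a finite generating set $S$ and constants $A,B$ with $|g|_S\le A\#(g)+B$ for all $g$.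
4. In part 2 one cannot in general take $\langle S\rangle=K$: there is a finitely generated subgroup of Thompson's group $F=D(\langle x\mid x=x^2\rangle,x)$ whose word length is not biLipschitz equivalent to $\#$.

We first see why finite generation yields finitely many labels. Finitely many generators use finitely many edges, but a product of generators must then be reduced, and reduction uses swaps, which create new edges. They do not create new labels.

**Swaps preserve the set of labels of a path.** In (1) the labels are $([A],\{s,t\},[Bs'C])$ and $([AtB],\{s',t'\},[C])$ on the left, and $([AsB],\{s',t'\},[C])$ and $([A],\{s,t\},[Bt'C])$ on the right. They agree because $[s]=[t]$ and $[s']=[t']$.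

**Lemma 1.** Let $p$ be a loop at $w$ representing $g$. Then $g$ is represented by a loop of length $\#(g)$ all of whose labels occur among the labels of $p$.

**Proof.** If the diagram of $p$ is reduced, it is the reduced diagram of $g$ by uniqueness, so $p$ itself has length $\#(g)$.

Otherwise write $p=e_1\cdots e_m$ with corresponding cells $\pi_1,\dots,\pi_m$, and let $(\pi_i,\pi_j)$ be a dipole, so that the bottom path of $\pi_i$ is the top path of $\pi_j$. The successive words of $p$ are the labels of directed paths (cuts) in the diagram, and the $k$-th cut arises from the $(k-1)$-st by replacing the top path of $\pi_k$ with its bottom path. The edges of the bottom path of $\pi_i$ first appear on the $i$-th cut, and they must be present on the $(j-1)$-st; hence $i<j$. Each edge is on the top path of at most one cell, so these edges stay on all cuts until step $j$.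

Suppose $j>i+1$, and let $e_i=(U,s\to t,V)$. The top path of $\pi_{i+1}$ contains no edge of the bottom path of $\pi_i$, since those lie on the top path of $\pi_j$ only. So the subword of $UtV$ replaced by $e_{i+1}$ lies entirely in $U$ or entirely in $V$. If it lies in $V$, then $e_ie_{i+1}$ has the form of the left side of (1); if it lies in $U$, the form of the right side. Swapping keeps the diagram and moves the cell $\pi_i$ one place later, so $j-i$ decreases by one. Iterating, we reach $j=i+1$. Then $e_{i+1}$ replaces exactly the factor $t$ standing after $U$, and by the mirror property it replaces it by $s$. So $e_{i+1}=(U,t\to s,V)=e_i^{-1}$, and we delete $e_ie_{i+1}$.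

Swaps preserve the set of labels, and deletion can only shrink it. Each deletion shortens the loop by $2$, so the process stops, and it stops at a loop representing $g$ whose diagram is reduced. By the first paragraph this loop has length $\#(g)$. $\square$

**Lemma 2.** If $D(\mathcal P,w)$, or a subgroup $K$ of it, is generated by finitely many elements $g_1,\dots,g_k$, then there is a finite set $H$ of labels of edges in the component of $w$ with $D(\mathcal P,w)=D_H$, respectively $K\subseteq D_H$.

**Proof.** Fix loops $p_i$ at $w$ representing $g_i$, and let $H$ be the finite set of labels of their edges. Any $g$ in the group is represented by a concatenation of loops $p_i^{\pm1}$, whose labels all lie in $H$. Apply Lemma 1. $\square$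

From here to the end of the proof of Theorem 2(1), fix a finite set $H$ of labels of edges in the component of $w$, and let $\Sigma_0$ be the finite set of letters occurring in $w$ or in the words $s,t$ of labels in $H$.

## Finitely many cut types

The monoid $M$ may be infinite. We want to contract words to $w$ in a way that depends on a place where the word is cut, and we want only the classes of the two sides to matter. For this, finitely many pairs of classes must suffice.

**Step 1. The words met along $H$-paths have only finitely many types of cuts.** Let $\Phi\subset M\times M$ be the finite set consisting of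

- all pairs $([X],[Y])$ with $XY=w$;
- all pairs $(\alpha[s'],[s'']\beta)$ with $(\alpha,\{s,t\},\beta)\in H$ and $s's''\in\{s,t\}$, where $s'$ or $s''$ may be empty.

Every $(\alpha,\beta)\in\Phi$ satisfies $\alpha\beta=[w]$: this is clear for the first kind, and for the second it is the identity $[U][s][V]=[w]$ for edges in the component of $w$. Call $W\in\Sigma_0^*$ **good** if $([X],[Y])\in\Phi$ for every factorization $W=XY$.

*Claim.* If a path starts at $w$ and all its labels lie in $H$, then all its vertices are good.

The word $w$ is good by the first clause. Suppose $UsV$ is good and the edge $(U,s\to t,V)$ has label in $H$. Then $UtV\in\Sigma_0^*$. Let $UtV=XY$.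

- If the cut lies within $t$, ends included, then $X=Us'$ and $Y=s''V$ with $s's''=t$, and $([X],[Y])\in\Phi$ by the second clause.
- If the cut lies in $U$, say $U=XU'$ and $Y=U'tV$, then $[Y]=[U'sV]$, and $X\cdot(U'sV)$ is a factorization of the good word $UsV$. So $([X],[Y])\in\Phi$.
- If the cut lies in $V$, say $V=V'Y$ and $X=UtV'$, then $[X]=[UsV']$, and $(UsV')\cdot Y$ is a factorization of $UsV$. So $([X],[Y])\in\Phi$.

The claim follows by induction along the path.

In the example $x=x^2$, $w=x$, with all four labels in $H$, the first clause gives $(1,\varepsilon)$ and $(\varepsilon,1)$, the second adds $(\varepsilon,\varepsilon)$, and every $x^n$ with $n\ge1$ is good.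

## Contracting a word from a cut

For a path $p$ in $\Gamma$ and words $A,B$, let $A\cdot p\cdot B$ be the translated path: each edge $(U,s\to t,V)$ is replaced by $(AU,s\to t,VB)$. For paths $p:A\to A'$ and $q:B\to B'$ we have
$$(p\cdot B)(A'\cdot q)\simeq(A\cdot q)(p\cdot B').\tag{3}$$
Indeed, if $p=(P,s\to t,Q)$ and $q=(P',s'\to t',Q')$ are single edges, the left side is $(P,s\to t,QP's'Q')(PtQP',s'\to t',Q')$, and this is the left side of (1) with $P$, $QP'$, $Q'$ in the roles of $A,B,C$; the swap gives $(PsQP',s'\to t',Q')(P,s\to t,QP't'Q')$, which is the right side of (3). In general, push the edges of $p\cdot B$ past the edges of $A'\cdot q$ one at a time, starting with the last edge of $p$.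

**Step 2. Choose finitely many paths, and build from them a contraction of every good word from every cut.** Let $L$ and $R$ be the projections of $\Phi$ to the first and second coordinates; they are finite. Choose words $r(\alpha)$ for $\alpha\in L$ and $r'(\beta)$ for $\beta\in R$ with $[r(\alpha)]=\alpha$ and $[r'(\beta)]=\beta$. The pairs $(1,[w])$ and $([w],1)$ lie in $\Phi$, and necessarily $r(1)=r'(1)=\varnothing$. Choose paths in $\Gamma$, which exist because their endpoints are equal in $M$:

- $\lambda_{\alpha,x}:r(\alpha)x\to r(\alpha[x])$ for $x\in\Sigma_0$ and $\alpha,\alpha[x]\in L$;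
- $\mu_{x,\beta}:x\,r'(\beta)\to r'([x]\beta)$ for $x\in\Sigma_0$ and $\beta,[x]\beta\in R$;
- $c_{\alpha,\beta}:w\to r(\alpha)r'(\beta)$ for $(\alpha,\beta)\in\Phi$.

These are finitely many paths. We string them together, absorbing letters one at a time. If all prefixes of $X\in\Sigma_0^*$ have class in $L$, define $\lambda_X:X\to r([X])$ by
$$\lambda_\varnothing=\text{trivial},\qquad \lambda_{Xx}=(\lambda_X\cdot x)\,\lambda_{[X],x}.$$
If $s=x_1\cdots x_m\in\Sigma_0^*$, $\beta\in R$, and all $[x_i\cdots x_m]\beta\in R$, define $\mu_{s,\beta}:s\,r'(\beta)\to r'([s]\beta)$ by
$$\mu_{\varnothing,\beta}=\text{trivial},\qquad\mu_{xs,\beta}=(x\cdot\mu_{s,\beta})\,\mu_{x,[s]\beta}.$$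
If all suffixes of $Y$ have class in $R$, put $\mu_Y=\mu_{Y,1}:Y\to r'([Y])$. If all suffixes of $sV$ have class in $R$, then
$$\mu_{sV}=(s\cdot\mu_V)\,\mu_{s,[V]}.\tag{4}$$
This is clear for $s=\varnothing$, and if it holds for $s$, then
$$\mu_{xsV}=(x\cdot\mu_{sV})\,\mu_{x,[sV]}=(xs\cdot\mu_V)(x\cdot\mu_{s,[V]})\,\mu_{x,[s][V]}=(xs\cdot\mu_V)\,\mu_{xs,[V]}.$$

One of the choices is made specially: $c_{1,[w]}:=\mu_w$. This is legitimate, since $w$ is good, so $\mu_w$ is defined, and it runs from $w$ to $r'([w])=r(1)r'([w])$.

All prefixes of a good word have class in $L$ and all its suffixes have class in $R$. So for a good word $W$ and a factorization $W=XY$ we can define the path from $W$ to $w$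
$$\rho(X|Y)=(\lambda_X\cdot Y)\,(r([X])\cdot\mu_Y)\,c_{[X],[Y]}^{-1},$$
which passes through $r([X])Y$ and then $r([X])r'([Y])$. In particular
$$\rho(\varnothing|w)=\mu_w\,\mu_w^{-1}\simeq\text{trivial}.\tag{5}$$

**Step 3. Moving the cut by one letter costs one of finitely many loops.** Let $W=XxY$ be good, $x\in\Sigma_0$, $\alpha=[X]$, $\beta=[Y]$. Since $\mu_{xY}=(x\cdot\mu_Y)\mu_{x,\beta}$,
$$\rho(X|xY)=(\lambda_X\cdot xY)\,(r(\alpha)x\cdot\mu_Y)\,(r(\alpha)\cdot\mu_{x,\beta})\,c^{-1}_{\alpha,[x]\beta}.$$
On the other hand $\lambda_{Xx}\cdot Y=(\lambda_X\cdot xY)(\lambda_{\alpha,x}\cdot Y)$. Using (3) with $p=\lambda_{\alpha,x}$ and $q=\mu_Y$,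
$$\begin{aligned}\rho(Xx|Y)&=(\lambda_X\cdot xY)(\lambda_{\alpha,x}\cdot Y)(r(\alpha[x])\cdot\mu_Y)\,c^{-1}_{\alpha[x],\beta}\\&\simeq(\lambda_X\cdot xY)(r(\alpha)x\cdot\mu_Y)(\lambda_{\alpha,x}\cdot r'(\beta))\,c^{-1}_{\alpha[x],\beta}.\end{aligned}$$
The two paths begin with the same two blocks, which cancel. Hence $\rho(X|xY)^{-1}\rho(Xx|Y)\simeq\theta(\alpha,x,\beta)$, where
$$\theta(\alpha,x,\beta)=c_{\alpha,[x]\beta}\,(r(\alpha)\cdot\mu_{x,\beta})^{-1}\,(\lambda_{\alpha,x}\cdot r'(\beta))\,c^{-1}_{\alpha[x],\beta}$$
is a loop at $w$ depending only on $(\alpha,x,\beta)\in L\times\Sigma_0\times R$. There are finitely many such triples.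

**Step 4. Performing an edge, with the cut placed at the edge, costs one of finitely many loops.** Let $e=(U,s\to t,V)$ have label in $H$, with $UsV$ and $UtV$ good. Put $\alpha=[U]$, $\beta=[V]$. By (4),
$$\rho(U|sV)=(\lambda_U\cdot sV)(r(\alpha)s\cdot\mu_V)(r(\alpha)\cdot\mu_{s,\beta})\,c^{-1}_{\alpha,[s]\beta},$$
$$e\,\rho(U|tV)=e\,(\lambda_U\cdot tV)(r(\alpha)t\cdot\mu_V)(r(\alpha)\cdot\mu_{t,\beta})\,c^{-1}_{\alpha,[t]\beta}.$$
In the second path we move $e$ to the right. By (3) with $p=\lambda_U:U\to r(\alpha)$ and $q=(\varnothing,s\to t,V):sV\to tV$,
$$e\,(\lambda_U\cdot tV)\simeq(\lambda_U\cdot sV)\,(r(\alpha),s\to t,V).$$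
By (3) with $p=(r(\alpha),s\to t,\varnothing):r(\alpha)s\to r(\alpha)t$ and $q=\mu_V:V\to r'(\beta)$,
$$(r(\alpha),s\to t,V)\,(r(\alpha)t\cdot\mu_V)\simeq(r(\alpha)s\cdot\mu_V)\,(r(\alpha),s\to t,r'(\beta)).$$
Therefore
$$e\,\rho(U|tV)\simeq(\lambda_U\cdot sV)(r(\alpha)s\cdot\mu_V)\,(r(\alpha),s\to t,r'(\beta))\,(r(\alpha)\cdot\mu_{t,\beta})\,c^{-1}_{\alpha,[t]\beta}.$$
Again the first two blocks are common, and $\rho(U|sV)^{-1}\,e\,\rho(U|tV)\simeq\eta(\alpha,s\to t,\beta)$, where
$$\eta(\alpha,s\to t,\beta)=c_{\alpha,[s]\beta}\,(r(\alpha)\cdot\mu_{s,\beta})^{-1}\,(r(\alpha),s\to t,r'(\beta))\,(r(\alpha)\cdot\mu_{t,\beta})\,c^{-1}_{\alpha,[t]\beta}$$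
is a loop at $w$ depending only on the label in $H$ and the direction. There are finitely many of these.

Let $S_H\subset D(\mathcal P,w)$ be the finite set of all elements $\theta(\alpha,x,\beta)$ and $\eta(\alpha,s\to t,\beta)$ arising in Steps 3 and 4.

Let us compute $S_H$ for $x=x^2$, $w=x$, $H$ the set of all four labels. Take $r(\varepsilon)=r'(\varepsilon)=x$. Let $\lambda_{1,x}$, $\mu_{x,1}$ and $c_{\varepsilon,1}$ be trivial, let $\lambda_{\varepsilon,x}$ and $\mu_{x,\varepsilon}$ be the merge $x^2\to x$, and let $c_{\varepsilon,\varepsilon}$ be the split $x\to x^2$. Then $c_{1,\varepsilon}=\mu_x$ is trivial, as required. Inserting these in the formulas: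

- $\theta(1,x,1)$ is trivial; $\theta(1,x,\varepsilon)$ and $\theta(\varepsilon,x,1)$ are $x\to x^2\to x$, trivial up to homotopy.
- $\theta(\varepsilon,x,\varepsilon)$ is $x\to x^2$, split the second letter, merge the first two, $x^2\to x$.
- $\eta(1,x\to x^2,1)$ is a split followed by its inverse merge. In $\eta(\varepsilon,x\to x^2,1)$ the path is $x\to x^2$, split the second letter, merge it back, $x^2\to x$. Both are trivial up to homotopy.
- $\eta(1,x\to x^2,\varepsilon)$ is $x\to x^2$, split the first letter, merge the last two, $x^2\to x$. This is $\theta(\varepsilon,x,\varepsilon)^{-1}$.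
- $\eta(\varepsilon,x\to x^2,\varepsilon)$ is $x\to x^2$, split the second letter, split the second letter again, merge letters $3$ and $4$, merge letters $2$ and $3$, $x^2\to x$.

The opposite directions $x^2\to x$ give the inverse elements. So, apart from inverses and the identity, $S_H$ consists of the two elements with $4$ and $6$ cells found for $i=0$ and $i=1$ in the attempt above, up to inversion. The infinite family has shrunk to two, because the cut forgets $U$ up to its class.

## Leftmost order and the travel of the cut

There is a price. Consecutive edges of a loop are performed with the cut at different places, and by Step 3 moving the cut costs one generator per letter. Words along a loop with $n$ edges can have length comparable to $n$, so a careless order may lead to a quadratic total.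

Here is a stretch of path that shows it, for $x=x^2$. Start at $x^N$ with $N\ge2$, and alternately split the first letter and the last letter, $N$ times each. Splits of the first letter have position $|U|=0$. Splits of the last letter have position at least $N$. Between consecutive edges the cut moves by at least $N$, so over these $2N$ edges it travels at least $(2N-1)N$. But the two kinds of splits act on different letters, so swaps bring all splits of the first letter to the front, without changing the diagram. Then the positions are $0,\dots,0$, followed by $2N-1,2N,\dots,3N-2$, and the cut travels only $3N-2$.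

**Step 5. Among all loops for $g$, choose one in leftmost order, and bound the travel of the cut.** Let $g\in D_H$ and $n=\#(g)\ge1$. Consider all loops of length $n$ at $w$, with all labels in $H$, that represent $g$. This set is nonempty by the definition of $D_H$, and it is closed under swaps, since swaps preserve length, diagram and set of labels. For such a loop $e_1\cdots e_n$ with $e_i=(U_i,s_i\to t_i,V_i)$, put $k_i=|U_i|$. Choose the loop for which $(k_1,\dots,k_n)\in\mathbb N^n$ is lexicographically minimal; a minimum exists because the lexicographic order on $\mathbb N^n$ is a well-order.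

*Claim:* $k_{i+1}\ge k_i-(K_H-1)$ for $1\le i<n$.

Suppose instead that $k_{i+1}\le k_i-K_H$. Since $|s_{i+1}|\le K_H$, we get $k_{i+1}+|s_{i+1}|\le k_i$. So the occurrence of $s_{i+1}$ replaced by $e_{i+1}$ lies inside the prefix $U_i$ of $U_it_iV_i$. Write $U_i=As_{i+1}B$ with $A=U_{i+1}$. Then
$$e_ie_{i+1}=(As_{i+1}B,\,s_i\to t_i,\,V_i)\,(A,\,s_{i+1}\to t_{i+1},\,Bt_iV_i),$$
which is the right side of (1), and it swaps to
$$(A,\,s_{i+1}\to t_{i+1},\,Bs_iV_i)\,(At_{i+1}B,\,s_i\to t_i,\,V_i).$$
The new loop has the same positions before the $i$-th, and its $i$-th position is $|A|=k_{i+1}<k_i$. This contradicts minimality and proves the claim.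

The claim says that the cut never moves far to the left in one move. It may jump far to the right, but this cannot happen too often, because the sequence of positions ends below $|w|$. Precisely, let $\delta$ be the total decrease of $k_1,\dots,k_n$. By the claim $\delta\le(n-1)(K_H-1)$, and the total increase is $\delta+k_n-k_1$. Hence
$$k_1+\sum_{i=1}^{n-1}|k_{i+1}-k_i|+k_n=2\delta+2k_n\le2(n-1)(K_H-1)+2(|w|-1),\tag{6}$$
where $k_n\le|w|-1$ because $U_nt_nV_n=w$ and $t_n\ne\varnothing$.

## The linear bound

**Step 6. Cut the chosen loop into generators; this proves Theorem 2(1).** If $n=\#(g)=0$, then $g=1$, $|g|_{S_H}=0$, and the bound is trivial since $|w|\ge1$. Let $n\ge1$, and let $w=W_0,W_1,\dots,W_n=w$ be the vertices of the loop chosen in Step 5. They are all good by Step 1. Write $\rho_i(k)$ for $\rho(X|Y)$ with $XY=W_i$ and $|X|=k$; it is a path from $W_i$ to $w$. We have $W_{i-1}=U_is_iV_i$ and $W_i=U_it_iV_i$, so position $k_i$ makes sense in both words. By (5), $\rho_0(0)$ and $\rho_n(0)$ are homotopically trivial, so the following product telescopes to $e_1\cdots e_n$: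
$$g=\big[\rho_0(0)^{-1}\rho_0(k_1)\big]\big[\rho_0(k_1)^{-1}e_1\rho_1(k_1)\big]\big[\rho_1(k_1)^{-1}\rho_1(k_2)\big]\big[\rho_1(k_2)^{-1}e_2\rho_2(k_2)\big]\cdots\big[\rho_n(k_n)^{-1}\rho_n(0)\big].$$
By Step 4 each of the $n$ factors containing an $e_i$ is an element $\eta\in S_H$. By Step 3, applied one letter at a time, the remaining factors are products of $k_1$, then $|k_2-k_1|,\dots,|k_n-k_{n-1}|$, then $k_n$ elements $\theta^{\pm1}$ with $\theta\in S_H$. So $g\in\langle S_H\rangle$, and by (6)
$$|g|_{S_H}\le n+2(n-1)(K_H-1)+2(|w|-1)\le(2K_H-1)\,n+2|w|-2.\qquad\blacksquare$$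

For $x=x^2$ and $w=x$ this says that the two elements computed after Step 4 generate $F$, and that $|g|\le3\,\#(g)$ for every $g\in F$.

**Proof of Theorem 1.** Let $D=D(\mathcal P,w)$ be generated by a finite set $S$. The lower bound for $|g|_S$ is (2). For the upper bound, Lemma 2 gives a finite $H$ with $D=D_H$. By Theorem 2(1) the finite set $S_H\subset D$ generates $D$, and $|g|_{S_H}\le(2K_H-1)\#(g)+2|w|-2$. If $g\ne1$, then $\#(g)\ge1$, and so
$$|g|_{S_H}\le(2K_H+2|w|)\,\#(g).$$
If $g=1$, both sides are $0$. Finally $|g|_S\le C'|g|_{S_H}$ with $C'=\max(1,\max_{a\in S_H}|a|_S)$. Taking $C\ge1$ larger than the constants of both bounds, we get $\frac1C\#(g)\le|g|_S\le C\#(g)$ for all $g\in D$. $\blacksquare$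

## Finitely generated subgroups, and one that is distorted in $F$

**Proof of Theorem 2(2).** By Lemma 2, $K\subseteq D_H$ for a finite set $H$ of labels of edges in the component of $w$. Put $S=S_H$. By part 1, $K\le\langle S\rangle$ and $|g|_S\le(2K_H-1)\#(g)+2|w|-2$ for all $g\in K$. As in the proof of Theorem 1, this gives $|g|_S\le(2K_H+2|w|)\#(g)$, for $g=1$ trivially. The lower bound is (2). $\blacksquare$

**Proof of Theorem 2(3).** (a)$\Rightarrow$(b) is Lemma 2. For (b)$\Rightarrow$(c), let $D(\mathcal P,w)=D_H$ with $H$ finite. Labels that do not belong to edges in the component of $w$ do not occur on loops at $w$, so we may remove them from $H$ without changing $D_H$. Then part 1 applies, $D(\mathcal P,w)=D_H\subseteq\langle S_H\rangle\subseteq D(\mathcal P,w)$, and $S=S_H$, $A=2K_H-1$, $B=2|w|-2$ are as required. (c)$\Rightarrow$(a) holds because (c) includes a finite generating set. $\blacksquare$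

In part 2 the set $S$ generates a group that may be larger than $K$. Part 4 says that this cannot be avoided. The example needs a subgroup whose own word length is much larger than the length in an ambient finitely generated group.

**Proof of Theorem 2(4).** Thompson's group $F$ contains a copy of $\mathbb Z\wr\mathbb Z$ (Guba–Sapir, *On subgroups of R. Thompson's group $F$ and other diagram groups*, Sb. Math. 190, 1999). Recall that $\mathbb Z\wr\mathbb Z=\mathbb Z[t^{\pm1}]\rtimes\langle t\rangle$, where the normal subgroup is the additive group of Laurent polynomials, and conjugation $f\mapsto tft^{-1}$ by the group element $t$ is multiplication of $f$ by the variable $t$. Let $a=1\in\mathbb Z[t^{\pm1}]$ be the lamp generator, let $b=1-t\in\mathbb Z[t^{\pm1}]$, and let $K=\langle t,b\rangle$. Consider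
$$g_n=n(1-t^n)=n(1+t+\dots+t^{n-1})\,b ,$$
products being taken in the ring $\mathbb Z[t^{\pm1}]$. The second expression shows $g_n\in K$.

*The elements $g_n$ have few cells.* In the group, $g_n=a^n\cdot t^na^{-n}t^{-n}$, so $|g_n|_{\{a,t\}}\le4n$. By (2) applied in $F$ to the set $\{a,t\}$, we get $\#(g_n)\le Cn$ with $C=4\max(\#(a),\#(t))$.

*The elements $g_n$ are long in $K$.* Consider a word in $t^{\pm1},b^{\pm1}$ that represents an element of $\mathbb Z[t^{\pm1}]$. Moving all letters $t^{\pm1}$ to the right, we write it as a product of conjugates $t^{i_j}b^{\epsilon_j}t^{-i_j}$, one for each letter $b^{\epsilon_j}$ with $\epsilon_j=\pm1$, times a power of $t$, which must be trivial. So the element is $f\cdot b$ with $f=\sum_j\epsilon_jt^{i_j}$: each letter $b^{\pm1}$ contributes one monomial $\pm t^i$ to $f$. Since $\mathbb Z[t^{\pm1}]$ is a domain, $f$ is determined by the element. Hence the word contains at least $\|f\|_1$ letters $b^{\pm1}$, where $\|f\|_1$ is the sum of the absolute values of the coefficients. For $g_n$ we have $f=n(1+t+\dots+t^{n-1})$ and $\|f\|_1=n^2$, so $|g_n|_{\{t,b\}}\ge n^2$.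

As $\#(g_n)\le Cn$ and $|g_n|_{\{t,b\}}\ge n^2$ for all $n\ge1$, no multiple of $\#$ bounds the word length of $K$ with respect to $\{t,b\}$. Word lengths for different finite generating sets of $K$ are biLipschitz equivalent, so the same holds for each of them. $\blacksquare$
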